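# Compact covers of separable metrizable spaces between $\omega^\omega$ and $\mathcal K(\mathbb Q)$

## 1. Directed sets, relative Tukey quotients and compact covers

**Definition 1 (cofinal for a subset).** Let $P$ be a directed set and $P'\subseteq P$. A set $C\subseteq P$ is *cofinal for $P'$* (in $P$) if for every $p'\in P'$ there is $c\in C$ with $c\ge p'$.

For example, let $P$ be the finite subsets of $\omega$ ordered by inclusion and $P'$ the singletons. A family is cofinal for $P'$ exactly when its union is $\omega$. So $P'$ itself is cofinal for $P'$, while it is not cofinal for $P$: no singleton contains $\{0,1\}$.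

**Definition 2 (relative Tukey quotient).** For pairs $(P',P)$, $(Q',Q)$ we write $(P',P)\ge_T(Q',Q)$, or $(Q',Q)\le_T(P',P)$, if there is a map $\phi:P\to Q$ that sends every subset of $P$ cofinal for $P'$ to a subset of $Q$ cofinal for $Q'$. Such a $\phi$ is a *relative Tukey quotient*. We write $=_T$ if both $\le_T$ and $\ge_T$ hold, and $(Q',Q)<_T(P',P)$ if $(Q',Q)\le_T(P',P)$ but not $(P',P)\le_T(Q',Q)$. A directed set $P$ is identified with $(P,P)$.

For example, order $\omega^\omega$ pointwise. The map $f\mapsto f(0)$ shows $\omega\le_T\omega^\omega$: a cofinal $C\subseteq\omega^\omega$ contains, for each $n$, a function above the constant $n$. Compositions of relative Tukey quotients are relative Tukey quotients, so $\le_T$ is transitive and we may speak of *types*. The type of a one-point directed set is denoted $1$.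

**Definition 3 (the pair of compact covers).** For a space $X$, $\mathcal K(X)$ is the set of compact subsets of $X$ (including $\emptyset$), ordered by inclusion. In the pair $(X,\mathcal K(X))$ the first coordinate stands for the set of singletons $\{x\}$, $x\in X$.

A subset of $\mathcal K(X)$ is cofinal for $X$ exactly when it is a compact cover of $X$. The symbol $\mathcal K(\mathbb Q)$ alone means the pair $(\mathcal K(\mathbb Q),\mathcal K(\mathbb Q))$. Four examples:

* If $M\neq\emptyset$ is compact, its type is $1$: send the one point of $1$ to $M$; conversely the constant map works, since a cover of a nonempty set is nonempty.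
* For discrete $\omega$, $(\omega,\mathcal K(\omega))=_T\omega$, via $n\mapsto\{0,\dots,n\}$ and $F\mapsto\max F$ (with $\max\emptyset=0$).
* $(\mathbb Q,\mathcal K(\mathbb Q))=_T\omega$. If $\mathbb Q=\bigcup_nF_n$ with $F_n$ finite and increasing, then $n\mapsto F_n$ sends infinite sets to covers; conversely $K\mapsto\min\{n:K\subseteq[-n,n]\}$ sends covers to unbounded sets. This is *not* the pair $\mathcal K(\mathbb Q)$, which will turn out to be much larger.
* $\omega^\omega=_T(\omega^\omega,\mathcal K(\omega^\omega))$. The map $f\mapsto\{g:g\le f\}$ sends cofinal sets to compact covers. Conversely send $K\neq\emptyset$ to $n\mapsto\max\{g(n):g\in K\}$ (and $\emptyset$ to $0$): if $\mathcal C$ is a compact cover and $g\in K\in\mathcal C$, then $g$ lies below the function assigned to $K$.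

For separable metrizable $M,N$ I write $N\le_TM$ for $(N,\mathcal K(N))\le_T(M,\mathcal K(M))$. By the last example this is unambiguous for $\omega^\omega$.

## 2. Trees, ranks and projective sets

**Definition 4 (trees and ranks).** $Tr\subseteq2^{\omega^{<\omega}}$ is the set of trees on $\omega$, that is, subsets of $\omega^{<\omega}$ closed under initial segments (the empty tree is allowed). It is closed, hence compact. $[T]$ is the set of infinite branches of $T$, and $WF=\{T\in Tr:[T]=\emptyset\}$ is the set of well-founded trees. For $U\in WF$ and $u\in U$ put $\rho_U(u)=\sup\{\rho_U(u^\frown k)+1:u^\frown k\in U\}$ and $\rho(U)=\rho_U(\emptyset)$; let $\rho(\emptyset)=0$.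

For example, let $\beta$ be an infinite countable ordinal and $e:\omega\to\beta$ a bijection. Let $S$ be the tree of all $s\in\omega^{<\omega}$ with $e(s(0))>e(s(1))>\cdots$. A nonempty $s\in S$ has rank $e(\text{last entry of }s)$, so $\rho(S)=\sup\{\xi+1:\xi<\beta\}=\beta$.

A map $e:S\to U$ between trees is *strictly monotone* if $s\subsetneq t$ implies $e(s)\subsetneq e(t)$. We use:

$$\text{if } U\in WF,\ U\ne\emptyset\ne S:\quad \exists\, e:S\to U \text{ strictly monotone}\iff S\in WF\text{ and }\rho(S)\le\rho(U).\tag{1}$$

If $e$ exists, a branch of $S$ would give one of $U$, so $S\in WF$. By induction $\rho_S(s)\le\rho_U(e(s))$, since $\rho_S(s)=\sup(\rho_S(s^\frown k)+1)\le\sup(\rho_U(e(s^\frown k))+1)\le\rho_U(e(s))$. Conversely, put $e(\emptyset)=\emptyset$ and keep $\rho_U(e(s))\ge\rho_S(s)$: for a child $s'$ of $s$ we have $\rho_U(e(s))>\rho_S(s')$, so some child $u$ of $e(s)$ has $\rho_U(u)+1>\rho_S(s')$, and we put $e(s')=u$.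

**Definition 5 (projective classes).** In a compact metrizable $X$, a set is analytic if it is a continuous image of $\omega^\omega$ or empty, coanalytic if its complement is analytic, and $\Sigma^1_2$ if it is the projection of a coanalytic subset of $X\times2^\omega$; $\Pi^1_2$ sets are complements of $\Sigma^1_2$ sets. All classes are boldface unless a real parameter is displayed, as in $\Sigma^1_2(a)$. For a separable metrizable $M$ these words refer to a compact metrizable space containing it.

The choice of that space does not matter. For "analytic" and "$\Sigma^1_2$" this will follow from Lemma 3. For "coanalytic" use Lavrentiev's theorem: a homeomorphism between $M\subseteq X$ and $M'\subseteq X'$ extends to one between $G_\delta$ sets $H\supseteq M$ and $H'\supseteq M'$. If $H\setminus M$ is analytic, so is $X'\setminus M'=(X'\setminus H')\cup(H'\setminus M')$.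

The main example of a coanalytic set is $WF$. The standard facts are:

* **(F1)** $WF$ is coanalytic and not analytic. If $A\subseteq WF$ is analytic, then $\{\rho(T):T\in A\}$ is bounded below $\omega_1$ (*boundedness*); likewise an analytic set of well-orders of $\omega$ has order types bounded below $\omega_1$. For $\beta<\omega_1$ the set $\{T\in WF:\rho(T)<\beta\}$ is Borel, and the set of orders of $\omega$ isomorphic to a given countable ordinal is Borel.
* **(F2)** If $A\subseteq2^\omega$ is $\Sigma^1_1(r)$, there is a tree $U$ of pairs, recursive in $r$, such that with $U_y=\{s:(y{\upharpoonright}|s|,s)\in U\}$ we have $y\notin A\iff U_y\in WF$. The map $y\mapsto U_y$ is continuous.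
* **(F3)** An uncountable analytic set contains a copy of the Cantor set.
* **(F4)** (Kondô) Each $\Pi^1_1(a)$ set $B$ of pairs of reals contains a $\Pi^1_1(a)$ set $B^*$ that is the graph of a function and has the same projection to the first coordinate.

**Definition 6 (Borel separation).** $A$ and $M$, disjoint subsets of $X$, are *Borel-separable* if some Borel $D\supseteq M$ is disjoint from $A$.

For example, two disjoint analytic sets are Borel-separable (Lusin), whereas $Tr\setminus WF$ and $WF$ are not: the only candidate for $D$ is $WF$, which is not Borel.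

Two more notations: $Z=(\omega+1)^\omega$ is a compact metrizable space containing $\omega^\omega$ as a $G_\delta$. For $R\subseteq X\times Y$ put $R[M]=\{y:\exists x\in M\ (x,y)\in R\}$ and $R_x=\{y:(x,y)\in R\}$.

## 3. Inner models over a real, collapses, sharps and games

For a real $a$, $L[a]$ is the smallest inner model of ZFC containing $a$. We use these facts.

* **(F5)** $L[a]$ satisfies GCH and has a definable well-order $<_{L[a]}$. Its reals are ordered by $<_{L[a]}$ in type $\omega_1^{L[a]}$. If $\kappa$ is a regular uncountable cardinal of $L[a]$, then $L_\kappa[a]$ consists of the elements of $L[a]$ of hereditary $L[a]$-cardinality $<\kappa$, and satisfies ZFC$^-$ (ZFC without power set). If $H\prec L_\kappa[a]$, the transitive collapse of $H$ is some $L_\delta[a]$. If $L_\delta[a]\models ZFC^-$, then $L_\delta[a]$ computes $<_{L[a]}$ on its reals correctly and they form an initial segment of the reals of $L[a]$.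
* **(F6)** For a formula $\varphi$, the set of reals $f$ such that $L_\delta[a]\models ZFC^-+\varphi(f)$ for some countable $\delta$ is $\Sigma^1_2(a)$: say "there is a real coding a well-founded extensional model of ZFC$^-$ + $V=L[a]$ containing $f$ and satisfying $\varphi(f)$". Well-foundedness is $\Pi^1_1$, the rest is arithmetical in the satisfaction relation.
* **(F7)** (Shoenfield) If $N$ is a transitive model of ZFC containing all ordinals and the real $a$, then $\Sigma^1_2(a)$ (and so $\Pi^1_2(a)$) statements have the same truth value in $N$ and in $V$. Well-foundedness and ranks of trees in $N$ are also the same in $N$ and $V$.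

For example, if $V=L$, then $\omega_1^{L[a]}=\omega_1$ for $a=0$. At the other extreme:

$$\text{if }\omega_1^{L[b]}<\omega_1\text{ for every real }b,\text{ then }\omega_1\text{ is inaccessible in every }L[b].\tag{2}$$

Indeed $\kappa=\omega_1$ is regular in $L[b]$, and GCH holds there, so it suffices that $\kappa$ is a limit cardinal of $L[b]$. If $\kappa=(\lambda^+)^{L[b]}$, let $c$ be a real coding $b$ and a well-order of $\omega$ of type $\lambda$. Every ordinal below $\kappa$ has $L[b]$-cardinality at most $\lambda$, hence is countable in $L[c]$, so $\omega_1^{L[c]}=\omega_1$, a contradiction.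

**Definition 7 (collapse).** $Coll(\omega,\beta)$ is the set of finite partial functions from $\omega$ to $\beta$, ordered by reverse inclusion. A generic filter gives a surjection $g:\omega\to\beta$. For infinite $\beta$ let $k_0<k_1<\cdots$ enumerate those $k$ with $g(k)\ne g(i)$ for all $i<k$. The order "$m$ before $n$ iff $g(k_m)<g(k_n)$" is a well-order of $\omega$ of type $\beta$; we call it the *generic order*.

For example, suppose the hypothesis of (2) holds and $\beta<\omega_1$. Then $\mathcal P(Coll(\omega,\beta))\cap L[r]$ has $L[r]$-cardinality below $\omega_1$, so it is countable in $V$. Meeting its dense members one after another produces, inside $V$, a generic filter over $L[r]$ below any prescribed condition. Also $2^\omega\cap L[r]$ is countable.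

**Definition 8 (sharps).** The real $a$ *has a sharp* if there is a closed unbounded class of ordinals, containing all uncountable cardinals, which is a class of indiscernibles for $(L[a],\in,a)$ and generates $L[a]$ by definability; $a^\#$ is the real coding the theory of these indiscernibles.

For example, if $a^\#$ exists, every uncountable cardinal is inaccessible in $L[a]$; so if $V=L[a]$, then $a$ has no sharp, because $\omega_1$ is a successor cardinal of $L[a]$. We use:

* **(F8)** "$s=a^\#$" is a $\Pi^1_2$ relation. If $0^\#$ exists, then $L_{\omega_1}\models ZFC$.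
* **(F9)** (Jensen's covering lemma) If $a$ has no sharp, every uncountable set of ordinals is contained in some $y\in L[a]$ of the same cardinality.

**Definition 9 (determinacy).** In a game two players I and II alternately play digits, each building a sequence; a payoff set says who wins. The game is *determined* if one player has a winning strategy. *$\Pi^1_2$-determinacy* says that all games with a $\Pi^1_2$ payoff set for one of the players are determined. (Which player does not matter: a dummy first move interchanges them.)

For example, let $A,B\subseteq2^\omega$. Let I build $x$, let II build $y$, and let II win iff $(x\in A\iff y\in B)$. A winning strategy for II gives a continuous $f$ with $f^{-1}(B)=A$, since each digit of $f(x)$ depends on finitely many digits of $x$. A winning strategy for I gives a continuous $f$ with $y\in B\iff f(y)\notin A$.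

## 4. Is there a type strictly between $\omega^\omega$ and $\mathcal K(\mathbb Q)$?

The question comes from Ziqin Feng and Paul Gartside, "The Shape of Compact Covers", arXiv:2401.00817 (2024): is there in ZFC a separable metrizable space $M$ such that
$$\omega^\omega=_T(\omega^\omega,\mathcal K(\omega^\omega))<_T(M,\mathcal K(M))<_T\mathcal K(\mathbb Q)\,?$$
Call a separable metrizable $M$ *intermediate* if $\omega^\omega<_T(M,\mathcal K(M))<_T\mathcal K(\mathbb Q)$.

The answer is no, assuming the consistency of a suitable large cardinal. ZFC does not prove that an intermediate $M$ exists (if ZFC + "there is a Woodin cardinal with a measurable cardinal above it" is consistent), and ZFC does not refute it (if ZFC is consistent). A hypothesis beyond $\mathrm{Con}(ZFC)$ is unavoidable for the first half, because non-existence of $M$ implies that every real has a sharp. The results are as follows.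

**Theorem 1.** If $\Pi^1_2$-determinacy holds, there is no intermediate $M$. In fact every separable metrizable $M\neq\emptyset$ with $(M,\mathcal K(M))\le_T\mathcal K(\mathbb Q)$ has exactly one of the types $1,\ \omega,\ \omega^\omega,\ \mathcal K(\mathbb Q)$.

**Theorem 2.** (A) If $\omega_1^{L[a]}=\omega_1$ for some real $a$ (e.g. if $V=L$), there is a coanalytic intermediate $M$. (B) If some real has no sharp, there is an intermediate $M$.

**Theorem 3.** Assume $\omega_1^{L[b]}<\omega_1$ for every real $b$. If $M\subseteq2^\omega$ is $\Sigma^1_2$ and some analytic $A\subseteq2^\omega\setminus M$ cannot be separated from $M$ by a Borel set, then $(M,\mathcal K(M))=_T\mathcal K(\mathbb Q)$.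

**Theorem 4 (ZFC).** There is no intermediate $M$ iff both

1. $\omega_1^{L[b]}<\omega_1$ for all reals $b$;
2. for every non-analytic $\Sigma^1_2$ set $M\subseteq2^\omega$ some analytic $A\subseteq2^\omega\setminus M$ is not Borel-separable from $M$.

There is no coanalytic intermediate $M$ iff (1) holds.

## 5. Closed relations in place of Tukey maps

Maps between families of compact sets are unwieldy. The first lemma replaces them by closed sets.

**Lemma 1.** Let $M\subseteq X$, $N\subseteq Y$ with $X,Y$ compact metrizable. Then $N\le_TM$ iff there is a closed $R\subseteq X\times Y$ with $R[M]=N$.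

*Proof.* ($\Rightarrow$) Let $\phi:\mathcal K(M)\to\mathcal K(N)$ be a relative Tukey quotient. For each $y\in N$ there is $\psi(y)\in M$ such that $y\in\phi(K)$ for all $K\in\mathcal K(M)$ with $\psi(y)\in K$. Otherwise, for some $y\in N$, each $x\in M$ has some $K_x\ni x$ with $y\notin\phi(K_x)$; then $\{K_x:x\in M\}$ covers $M$, but $\{\phi(K_x):x\in M\}$ misses $y$, a contradiction. Let $R$ be the closure of $\{(\psi(y),y):y\in N\}$. Clearly $N\subseteq R[M]$. Let $x\in M$ and $(x,y)\in R$. Pick $y_n\in N$ with $y_n\to y$ and $\psi(y_n)\to x$. Then $K=\{x\}\cup\{\psi(y_n):n\in\omega\}$ is a compact subset of $M$, and all $y_n\in\phi(K)$. As $\phi(K)$ is compact, $y\in\phi(K)\subseteq N$.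

($\Leftarrow$) For $K\in\mathcal K(M)$, $\phi(K)=R[K]$ is the projection of the compact set $R\cap(K\times Y)$, hence a compact subset of $N$. If $\mathcal C$ covers $M$, then $\bigcup_{K\in\mathcal C}R[K]=R[M]=N$. $\square$

For instance, if $f:M\to N$ is a continuous surjection, let $R$ be the closure of its graph in $X\times Y$. For $x\in M$ continuity gives $R_x=\{f(x)\}$, so $R[M]=N$ and $N\le_TM$.

Next, the top of our interval is itself the type of compact covers of a space.

**Lemma 2.** $\mathcal K(\mathbb Q)=_T(WF,\mathcal K(WF))$, and $B\le_TWF$ for every coanalytic subset $B$ of a compact metrizable space $Y$.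

*Proof.* Let $Q_0\subseteq2^\omega$ be the set of eventually zero sequences, so $Q_0\cong\mathbb Q$. Let $\mathcal N=\{K\in\mathcal K(2^\omega):K\subseteq Q_0\}$ with the Vietoris topology, inside the compact metrizable space $\mathcal K(2^\omega)$.

**Step 1: $\mathcal K(\mathbb Q)=_T\mathcal N$.** The purpose is to turn "cofinal in $\mathcal K(\mathbb Q)$" into "cover of a space". If $\mathcal L\subseteq\mathcal N$ is compact, $\bigcup\mathcal L$ is a compact subset of $Q_0$. The map $\mathcal L\mapsto\bigcup\mathcal L$ sends a cover of $\mathcal N$ to a cofinal set, since $L\in\mathcal L$ gives $L\subseteq\bigcup\mathcal L$. In the other direction $L\mapsto\mathcal K(L)$ sends a cofinal subset of $\mathcal K(Q_0)$ to a cover of $\mathcal N$, since $K\subseteq L$ gives $K\in\mathcal K(L)$.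

**Step 2: the second assertion, and $\mathcal N\le_TWF$.** We may assume $Y\neq\emptyset$ (otherwise take $R=\emptyset$). Let $\pi:2^\omega\to Y$ be a continuous surjection. The set $\pi^{-1}(B)$ is coanalytic, so by (F2) there is a continuous $g:2^\omega\to Tr$ with $\pi^{-1}(B)=g^{-1}(WF)$. The set $R=\{(g(z),\pi(z)):z\in2^\omega\}$ is compact, and $R[WF]=\pi(\pi^{-1}(B))=B$. Now $\mathcal N$ is coanalytic in $\mathcal K(2^\omega)$, because its complement is the projection of the Borel set $\{(K,x):x\in K\setminus Q_0\}$. So $\mathcal N\le_TWF$.

**Step 3: $WF\le_T\mathcal N$.** We code trees by compact sets. For $s=(s_0,\dots,s_{k-1})$ put $\bar s=0^{s_0}1\cdots0^{s_{k-1}}1$, and similarly $\bar b=0^{b(0)}10^{b(1)}1\cdots$ for $b\in\omega^\omega$. Put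
$$K_T=\{\bar s\,0^\infty:s\in T\}\cup\{\bar b:b\in[T]\}.$$
Every $u\in2^{<\omega}$ is uniquely of the form $\bar s0^j$, and
$$K_T\cap[u]\ne\emptyset\iff s\in T:\tag{3}$$
if $s\in T$ then $\bar s0^\infty\in[u]$; conversely a point of $K_T$ in $[u]$ starts with $\bar s$, so it comes from a node or branch of $T$ extending $s$. The set $K_T$ is closed: suppose $x\in\overline{K_T}$. If $x=\bar s0^\infty$, then $K_T$ meets $[\bar s]$, so $s\in T$ by (3). If $x$ has infinitely many ones, $x=\bar b$, then $K_T$ meets every $[\overline{b{\upharpoonright}n}]$, so $b\in[T]$. Either way $x\in K_T$. By (3), $T\mapsto K_T$ is continuous, because the sets $\{K:K\cap[u]\ne\emptyset\}$ and their complements generate the topology of $\mathcal K(2^\omega)$. Finally $K_T\subseteq Q_0$ iff $[T]=\emptyset$ iff $T\in WF$. So the compact set $R=\{(K_T,T):T\in Tr\}$ satisfies $R[\mathcal N]=WF$. $\square$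

**Lemma 3.** Let $M\subseteq X$, $X$ compact metrizable.
(i) $M\le_T\omega^\omega$ iff $M$ is analytic. (ii) $M\le_T\mathcal K(\mathbb Q)$ iff $M$ is $\Sigma^1_2$. (iii) If $B$ is closed in $M$, then $B\le_TM$. (iv) If $\pi:2^\omega\to X$ is a continuous surjection, then $\pi^{-1}(M)=_TM$.

*Proof.* (i) If $R\subseteq Z\times X$ is closed and $R[\omega^\omega]=M$, then $M$ is the projection of the Borel set $R\cap(\omega^\omega\times X)$. Conversely, a nonempty analytic $M$ is $f[\omega^\omega]$ with $f$ continuous, and the remark after Lemma 1 applies; for $M=\emptyset$ use $R=\emptyset$.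

(ii) By Lemma 2 we may replace $\mathcal K(\mathbb Q)$ by $WF$. If $R[WF]=M$ with $R\subseteq Tr\times X$ closed, then $M$ is the projection of the coanalytic set $R\cap(WF\times X)$. Conversely, let $M$ be the projection of a coanalytic $B\subseteq X\times2^\omega$. The closed relation $\{((x,z),x):x\in X,z\in2^\omega\}$ shows $M\le_TB$, and $B\le_TWF$ by Lemma 2.

(iii) For $R=\{(x,x):x\in\overline B\}$ we get $R[M]=\overline B\cap M=B$. (iv) Use the graph of $\pi$ and its inverse. $\square$

Consequently
$$M\text{ is intermediate}\iff M\text{ is }\Sigma^1_2,\text{ not analytic},\ \omega^\omega\le_TM,\text{ and }WF\not\le_TM.\tag{4}$$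

The analytic case can be settled by hand.

**Lemma 5.** Every nonempty analytic $M$ has one of the types $1,\omega,\omega^\omega$, and $1<_T\omega<_T\omega^\omega<_T\mathcal K(\mathbb Q)$.

*Proof.* If $M$ is compact, its type is $1$. Let $M=\bigcup_nK_n$ be non-compact with $K_n$ compact and increasing. An infinite set of indices still gives a cover, so $n\mapsto K_n$ shows $M\le_T\omega$; and $M$, being non-compact, contains a closed copy of discrete $\omega$, so $\omega\le_TM$ by Lemma 3(iii).

Finally let $M\subseteq X$ be analytic and not $\sigma$-compact. No $F_\sigma$ set separates $M$ from $X\setminus M$, since it would equal $M$. By Hurewicz's theorem (Kechris, *Classical Descriptive Set Theory*, Thm 21.22, applied to $M$ and its complement) there is a Cantor set $C\subseteq X$ with $C\setminus M$ countable and dense in $C$. The space $C\cap M$ is a nonempty zero-dimensional Polish space. Its compact subsets have empty interior: if a nonempty set $V\cap C\cap M$, $V$ open, were contained in a compact $K\subseteq C\cap M$, then, as $C\cap M$ is dense in $C$, we would get $V\cap C\subseteq K\subseteq M$, although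 $V$ meets $C\setminus M$. By the Alexandrov–Urysohn theorem $C\cap M\cong\omega^\omega$. It is closed in $M$, so $\omega^\omega\le_TM$, and $M\le_T\omega^\omega$ by Lemma 3(i).

For the strict inequalities: $1\le_T\omega\le_T\omega^\omega\le_T\mathcal K(\mathbb Q)$ by the constant map, the example after Definition 2 and Lemma 3(ii). No one-element subset of $\omega$ is cofinal, so $\omega\not\le_T1$. If $\omega^\omega\le_T\omega$, the image of $\omega$ would be a countable compact cover of $\omega^\omega$, which is not $\sigma$-compact. And $WF\not\le_T\omega^\omega$ since $WF$ is not analytic. $\square$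

So an intermediate space has to be sought among the non-analytic $\Sigma^1_2$ sets.

## 6. Adding a copy of $\omega^\omega$ to a non-analytic set

To make $\omega^\omega\le_TM$ automatic one can pass to $M\oplus\omega^\omega$. This space is non-analytic if $M$ is, and the remaining task is $WF\not\le_TM\oplus\omega^\omega$. A separation hypothesis achieves this.

**Lemma 4.** Let $X$ be compact metrizable and $M\subseteq X$ be $\Sigma^1_2$ and non-analytic, such that every analytic $A\subseteq X\setminus M$ is separated from $M$ by a Borel set. Then $M\oplus\omega^\omega$ is intermediate.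

*Proof.* View $M\oplus\omega^\omega$ inside $X\sqcup Z$. It is $\Sigma^1_2$; it is not analytic, since $M$ is closed in it; and $\omega^\omega\le_TM\oplus\omega^\omega$ by Lemma 3(iii). By (4) it remains to refute $WF\le_TM\oplus\omega^\omega$. Suppose $R\subseteq(X\sqcup Z)\times Tr$ is closed with $R[M\sqcup\omega^\omega]=WF$. The set
$$A=\{x\in X:\exists T\in Tr\setminus WF\ (x,T)\in R\}$$
is analytic and disjoint from $M$. Take a Borel $D$ with $M\subseteq D\subseteq X\setminus A$. Then $R[D]\subseteq WF$, so $WF=R[D]\cup R[\omega^\omega]$. Both sets on the right are analytic, so $WF$ is analytic, a contradiction. $\square$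

The lemma never applies to a coanalytic $M$. If $M$ is coanalytic and not analytic, then $A=X\setminus M$ is analytic, and a Borel $D\supseteq M$ disjoint from $A$ would equal $M$, making $M$ Borel and so analytic. For coanalytic examples we need another argument (Section 8), and Theorem 3 says that when $\omega_1^{L[b]}<\omega_1$ for all $b$ a failure of separation forces the top type.

## 7. $\Pi^1_2$-determinacy leaves four types

By (4) we want: each $\Sigma^1_2$ set $M$ is analytic or satisfies $WF\le_TM$. The natural device is the game from the example in Section 3: I plays $x$, II plays $y$, and II wins iff ($x$ codes a well-founded tree $\iff y\in M$). Its payoff set for II is the union of the $\Sigma^1_2$ set "$x$ well-founded and $y\in M$" and the $\Pi^1_2$ set "$x$ ill-founded and $y\notin M$". As written it is neither $\Sigma^1_2$ nor $\Pi^1_2$, and the hypothesis does not apply to it. The way out is to make II play a witness for $y\in M$ as well. This lowers the first part to $\Pi^1_1$, and a winning strategy for I still shows that $M$ is analytic.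

*Proof of Theorem 1.* Let $M\neq\emptyset$ be separable metrizable with $M\le_T\mathcal K(\mathbb Q)$. By Lemma 3(ii),(iv) we may assume that $M\subseteq2^\omega$ is $\Sigma^1_2$: replace $M\subseteq X$ by $\pi^{-1}(M)$, which is again $\Sigma^1_2$. Write
$$y\in M\iff\exists z\in2^\omega\ (y,z)\in B,\qquad B\subseteq2^\omega\times2^\omega\text{ coanalytic}.$$
Identify $2^{\omega^{<\omega}}$ with $2^\omega$. As $Tr$ is a nonempty closed subset, there is a continuous retraction $h:2^\omega\to Tr$. Let $W=h^{-1}(WF)$, a $\Pi^1_1$ set with $W\cap Tr=WF$.

**Step 1: the game.** I plays $x\in2^\omega$ digit by digit, II plays $(y,z)\in2^\omega\times2^\omega$ digit by digit, and II wins iff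
$$[x\in W\wedge(y,z)\in B]\ \vee\ [x\notin W\wedge y\notin M].$$
The first disjunct is $\Pi^1_1$; the second is the conjunction of a $\Sigma^1_1$ and a $\Pi^1_2$ condition, hence $\Pi^1_2$. So II's winning set is $\Pi^1_2$ and the game is determined.

**Step 2: if I has a winning strategy, $M$ is analytic.** The strategy gives a continuous map $(y,z)\mapsto x=\sigma(y,z)$ such that for all $(y,z)$: $\sigma(y,z)\in W$ implies $(y,z)\notin B$, and $\sigma(y,z)\notin W$ implies $y\in M$. Then
$$M=\{y:\exists z\ \sigma(y,z)\notin W\}.$$
The inclusion $\supseteq$ is the second implication. For $\subseteq$, if $y\in M$ pick $z$ with $(y,z)\in B$; the first implication gives $\sigma(y,z)\notin W$. As $W$ is coanalytic, $M$ is analytic, so $M\le_T\omega^\omega$.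

**Step 3: if II has a winning strategy, $\mathcal K(\mathbb Q)\le_TM$.** The strategy gives a continuous map $x\mapsto(f(x),z(x))$. If $x\in W$, then $(f(x),z(x))\in B$, so $f(x)\in M$. If $x\notin W$, then $f(x)\notin M$. The compact set $R=\{(f(T),T):T\in Tr\}$ therefore satisfies $R[M]=WF$, and $WF\le_TM$ by Lemma 1.

**Step 4: the types.** In Step 3, $M=_T\mathcal K(\mathbb Q)$ by Lemma 2. In Step 2, Lemma 5 gives type $1$, $\omega$ or $\omega^\omega$. By Lemma 5 the four types are distinct, so exactly one of them is the type of $M$. All four occur, by a point, $\omega$, $\omega^\omega$ and $WF$. None is strictly between $\omega^\omega$ and $\mathcal K(\mathbb Q)$, so there is no intermediate $M$. $\square$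

## 8. A coanalytic intermediate space when $\omega_1^{L[a]}=\omega_1$

We look for $M=M_1\oplus\omega^\omega$ with $M_1$ coanalytic and non-analytic. Suppose a closed relation sends $M_1\sqcup\omega^\omega$ onto $WF$. The summand $\omega^\omega$ produces only an analytic part of $WF$, hence only bounded ranks, so $M_1$ alone must produce all trees of large rank. Among those there are families parametrized by $\omega^\omega$. So it is enough that $\omega^\omega\not\le_TM_1$, and the proof of Theorem 2(A) is in two steps: find such an $M_1$, then carry out this argument.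

**Step 1.** *There are a compact metrizable $X$ and a coanalytic, non-analytic $M_1\subseteq X$ with $\omega^\omega\not\le_TM_1$.*

Call $D\subseteq\omega^\omega$ *dominating* if $\forall g\in\omega^\omega\ \exists f\in D\ g\le f$ (everywhere).

*What $\omega^\omega\le_TM_1$ would give.* Suppose $R'\subseteq X\times Z$ is closed and $R'[M_1]=\omega^\omega$. For $x\in M_1$, $R'_x$ is a compact subset of $\omega^\omega$; let $d(x)(n)=\max\{g(n):g\in R'_x\}$ ($0$ if $R'_x=\emptyset$). The sets
$$O_{n,k}=\{x\in X:\neg\exists g\,((x,g)\in R'\wedge g(n)>k)\}$$
are open, because $\{g\in Z:g(n)>k\}$ is clopen, hence compact, and projections of compact sets are compact. For $x\in M_1$,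
$$d(x)(n)=\min\{k:x\in O_{n,k}\}.\tag{5}$$
Each $g\in\omega^\omega$ lies in some $R'_x$ with $x\in M_1$, and then $g\le d(x)$. So $\{d(x):x\in M_1\}$ is dominating.

A first candidate is an uncountable coanalytic set consisting of members of $L[a]$. By (5), $d(x)$ is computed from $x$ and one real $b$, so it lies in $L[a,b]$. This is contradictory only if $\omega^\omega\cap L[a,b]$ is not dominating. That case distinction is exactly what we need.

*Case (i): for no real $b$ is $\omega^\omega\cap L[b]$ dominating.* Since $\omega_1^{L[a]}=\omega_1$, the set $2^\omega\cap L[a]$ is uncountable. It is $\Sigma^1_2(a)$ by (F5) and (F6), so it is the projection of a $\Pi^1_1(a)$ set $B\subseteq2^\omega\times2^\omega$. Let $B^*\subseteq B$ be a $\Pi^1_1(a)$ uniformization (F4). If $(x,z)\in B^*$, then $x\in L[a]$, and the true $\Sigma^1_2(a,x)$ statement $\exists z'\,(x,z')\in B^*$ holds in $L[a,x]=L[a]$; its witness there is a true witness by (F7), hence equals $z$. So $z\in L[a]$. Put $M_1=B^*\subseteq X=2^\omega\times2^\omega$. It is coanalytic, uncountable and contained in $L[a]$.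

$M_1$ is not analytic. Otherwise, by (F3), it contains a perfect set; identify $X$ with $2^\omega$, let $p$ be the perfect tree of this set and $h$ the canonical homeomorphism of $2^\omega$ onto it. Each $x\in2^\omega$ is computable from $h(x)\in L[a]$ and $p$, so $2^\omega\subseteq L[a,p]$, and $\omega^\omega\cap L[a,p]=\omega^\omega$ is dominating, against the case assumption.

$\omega^\omega\not\le_TM_1$. If $R'[M_1]=\omega^\omega$, let the real $b$ code which basic open sets are contained in which $O_{n,k}$. By (5), $d(x)\in L[x,b]\subseteq L[a,b]$ for all $x\in M_1$, so $\omega^\omega\cap L[a,b]$ is dominating, a contradiction.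

*Case (ii): $\omega^\omega\cap L[b]$ is dominating for some $b$.* Rename $b$ as $a$. Then still $\omega_1^{L[a]}=\omega_1$: otherwise $\omega^\omega\cap L[a]$ is countable, say $\{f_n:n\in\omega\}$, and $g(n)=f_n(n)+1$ is below none of them.

*A thin family.* Let $(g_\alpha)_{\alpha<\omega_1}$ enumerate $\omega^\omega\cap L[a]$ in the order $<_{L[a]}$. Let $f_\alpha$ be the $<_{L[a]}$-least $f\in\omega^\omega\cap L[a]$ such that for every $\beta\le\alpha$, $g_\beta(n)<f(n)$ for all but finitely many $n$; it exists since $\{g_\beta:\beta\le\alpha\}$ is countable in $L[a]$. Given $g\in\omega^\omega$ choose $\beta$ with $g\le g_\beta$. For $\alpha\ge\beta$ we have $g(n)\le g_\beta(n)<f_\alpha(n)$ for almost all $n$, so $f_\alpha\not\le g$. Hence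
$$\text{for each }g\in\omega^\omega\text{ the set }\{\alpha:f_\alpha\le g\}\text{ is countable.}\tag{6}$$
The set $E=\{f_\alpha:\alpha<\omega_1\}$ is uncountable: otherwise some $f$ equals $f_\alpha$ for uncountably many $\alpha$, against (6) with $g=f$.

*$E$ is $\Sigma^1_2(a)$.* We claim that $f\in E$ iff for some countable $\delta$, $L_\delta[a]\models ZFC^-$ + "$f=f_\alpha$ for some $\alpha$"; then (F6) applies. By (F5) the reals of such an $L_\delta[a]$ form an initial segment of those of $L[a]$, in the correct order. So $L_\delta[a]$ computes $g_\beta$ correctly whenever it computes it at all, and a smaller competitor for $f_\alpha$ would lie in $L_\delta[a]$; so $f_\alpha$ is computed correctly as well. Conversely, $L_{\omega_1}[a]\models ZFC^-$ contains all reals of $L[a]$. Given $\alpha$, take a countable $H\prec L_{\omega_1}[a]$ with $(\alpha+1)\cup\{f_\alpha\}\subseteq H$; its collapse is an $L_\delta[a]$ as required, since $\alpha$ and $f_\alpha$ are not moved.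

*Definition of $M_1$.* By (F4) there is a $\Pi^1_1(a)$ set $B^*\subseteq\omega^\omega\times\omega^\omega$ that is the graph of a function with domain $E$. With $p_j$ the $j$-th prime ($p_0=2$), put
$$h_{f,z}(n)=\prod_{i\le n}p_{2i}^{f(i)+1}\,p_{2i+1}^{z(i)+1}.$$
Each $h_{f,z}$ is strictly increasing, and $h_{f,z}(n)\ge2^{f(n)+1}>f(n)$, so $f\le h_{f,z}$. The values of $h_{f,z}$ up to $n$ and the values of $f,z$ up to $n$ determine each other. Hence $(f,z)\mapsto h_{f,z}$ is a homeomorphism of $\omega^\omega\times\omega^\omega$ onto a closed subset of the space $\omega^{\omega\uparrow}$ of strictly increasing functions: if $h_{f_j,z_j}$ converges in $\omega^{\omega\uparrow}$, each value $f_j(i),z_j(i)$ is eventually constant, and the limit is $h_{f,z}$ for the limits $f,z$. Let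
$$X=\{h\in Z:\forall i\ (h(i)<h(i+1)\text{ or }h(i)=h(i+1)=\omega)\},\qquad Q=X\setminus\omega^{\omega\uparrow}.$$
$X$ is closed in $Z$: a violation at $i$ means $h(i+1)=m<\omega$ and $h(i)\ge m$ for some $m$, which is an open condition. So $X$ is compact. Members of $Q$ are finite strictly increasing sequences continued by $\omega$ forever, so $Q$ is countable. Put
$$M_1=\{h_{f,z}:(f,z)\in B^*\}\cup Q.$$
It is uncountable, and coanalytic because $X\setminus Q=\omega^{\omega\uparrow}$ is a $G_\delta$ and the coding is a homeomorphism onto a closed subset of it.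

*$M_1$ is concentrated on $Q$*, that is, $M_1\setminus U$ is countable for every open $U\supseteq Q$. Indeed $X\setminus U$ is a compact subset of $\omega^{\omega\uparrow}$, hence bounded by some $g\in\omega^\omega$. If $h_{f,z}\notin U$ then $f\le h_{f,z}\le g$. By (6) there are only countably many such $f\in E$, and $f$ determines $z$.

*$M_1$ is not analytic.* Otherwise it contains a Cantor set $P$. The uncountable Borel set $P\setminus Q$ contains a Cantor set $P'$. The set $X\setminus P'\supseteq Q$ is open, so by concentration $P'=M_1\setminus(X\setminus P')$ intersected with $P'$ is countable, a contradiction.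

*$\omega^\omega\not\le_TM_1$.* Suppose $R'[M_1]=\omega^\omega$. Let $Q=\{q_i:i\in\omega\}$. By (5), $q_i\in O_{2i,d(q_i)(2i)}$, so $U=\bigcup_iO_{2i,d(q_i)(2i)}$ is an open set containing $Q$. By concentration $M_1\setminus U\subseteq\{p_j:j\in\omega\}$ for some points $p_j\in M_1$. Put
$$h(2i)=d(q_i)(2i)+1,\qquad h(2j+1)=d(p_j)(2j+1)+1.$$
Some $x\in M_1$ has $h\le d(x)$. If $x\in U$, say $x\in O_{2i,d(q_i)(2i)}$, then $d(x)(2i)\le d(q_i)(2i)<h(2i)$. If $x\notin U$, then $x=p_j$ for some $j$ and $d(x)(2j+1)<h(2j+1)$. Both contradict $h\le d(x)$. This proves Step 1.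

**Step 2.** *$M=M_1\oplus\omega^\omega$ is intermediate and coanalytic.* This step carries out the argument sketched at the start of the section. $M$ is coanalytic in $X\sqcup Z$, hence $\Sigma^1_2$; it is non-analytic, since $M_1$ is closed in it; and $\omega^\omega\le_TM$. By (4) we must refute $WF\le_TM$. Suppose $R\subseteq(X\sqcup Z)\times Tr$ is closed with $R[M_1\sqcup\omega^\omega]=WF$. The set $A=R[\omega^\omega]$ is an analytic subset of $WF$. By boundedness let $\beta<\omega_1$ exceed all ranks of members of $A$, and let $S\in WF$ be nonempty with $\rho(S)\ge\beta$. For $g\in Z$ let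
$$T_g=\{\emptyset,(0),(1)\}\cup\{(0)^\frown s:s\in S\}\cup\{(1,n)^\frown0^k:n,k<\omega,\ k\le g(n)\}.$$
Whether $(1,n)^\frown0^k\in T_g$ depends on the clopen condition $g(n)\ge k$, so $g\mapsto T_g$ is continuous. As $S$ is well-founded, $T_g\in WF$ iff all $g(n)$ are finite, i.e. iff $g\in\omega^\omega$; and then $\rho(T_g)\ge\rho(S)+1>\beta$, so $T_g\notin A$. Put
$$R'=\{(x,g)\in X\times Z:(x,T_g)\in R\},$$
a closed set. If $x\in M_1$ and $(x,g)\in R'$, then $T_g\in WF$, so $g\in\omega^\omega$. If $g\in\omega^\omega$, then $T_g\in WF\setminus A\subseteq R[M_1]$, so $g\in R'[M_1]$. Hence $R'[M_1]=\omega^\omega$, and $\omega^\omega\le_TM_1$ by Lemma 1, contradicting Step 1. This proves Theorem 2(A). $\square$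

## 9. $L[a]$-cardinals when $a$ has no sharp

*Proof of Theorem 2(B).* Let the real $a$ have no sharp. By (A) we may assume $\omega_1^{L[b]}<\omega_1$ for all reals $b$. By (2), $\kappa=\omega_1$ is inaccessible in each $L[b]$. We apply Lemma 4. For that we need a $\Sigma^1_2$ set whose complement contains only countable unions of simple Borel pieces as analytic subsets. Let $LO\subseteq2^{\omega\times\omega}$ be the compact set of strict linear orders of $\omega$; for a well-order $w$ let $|w|$ be its order type. Put
$$C=\{w\in LO:w\text{ is a well-order and }|w|\text{ is a cardinal of }L[a]\},\qquad M_2=LO\setminus C.$$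

**Step 1: $M_2$ is $\Sigma^1_2$.** We have $w\in M_2$ iff $w$ is ill-founded (a $\Sigma^1_1$ condition) or, for some countable $\delta$, $L_\delta[a]\models ZFC^-$ + "$\xi$ is not a cardinal" for an ordinal $\xi<\delta$ isomorphic to $w$. The second condition is $\Sigma^1_2(a)$ as in (F6), an isomorphism between $w$ and the predecessors of $\xi$ in the coded model being one more real. It implies that $\xi$ is not a cardinal of $L[a]$, as a surjection from a smaller ordinal in $L_\delta[a]$ lies in $L[a]$. Conversely, if $\xi=|w|$ is not a cardinal of $L[a]$, a witnessing surjection $f\in L[a]$ belongs to $L_{\omega_1}[a]$ by (F5). Take a countable $H\prec L_{\omega_1}[a]$ with $(\xi+1)\cup\{f\}\subseteq H$; its collapse is an $L_\delta[a]$ as required.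

**Step 2: every analytic $A\subseteq C$ is Borel-separable from $M_2$.** By boundedness the order types of members of $A$ are below some $\delta<\omega_1$. So $A\subseteq\{w\in C:|w|<\delta\}$. This is the union of the sets $\{w:w\cong\alpha\}$ over the infinite $L[a]$-cardinals $\alpha<\delta$, a countable union of Borel sets, and it is disjoint from $M_2$. Its complement in $LO$ separates.

**Step 3: $M_2$ is not analytic.** This is where the missing sharp enters. Suppose $M_2$ is $\Sigma^1_1(r)$; enlarging $r$ we may assume $a\le_Tr$. By (F2) there is a map $w\mapsto U_w\in Tr$, recursive in $r$, with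
$$w\in C\iff U_w\in WF.\tag{7}$$

*An interval without $L[a]$-cardinals.* $L[r]\models$ "$a$ has no sharp": if $L[r]\models s=a^\#$ for some $s$, then, this being $\Pi^1_2$, $s=a^\#$ holds in $V$. Let $\lambda=\aleph_\omega^{L[r]}$, which is below $\kappa$ as $\kappa$ is inaccessible in $L[r]$. We claim
$$(\lambda^+)^{L[a]}=(\lambda^+)^{L[r]}=:\mu<\kappa.$$
Let $\tau=(\lambda^+)^{L[a]}$ and suppose $\tau<(\lambda^+)^{L[r]}$. Work in $L[r]$. Then $|\tau|=\lambda$, and $\mathrm{cf}(\tau)\le\lambda$ is regular while $\lambda$ is singular, so $\mathrm{cf}(\tau)<\lambda$. Choose $x\subseteq\tau$ cofinal, uncountable, with $|x|<\lambda$. By (F9), applied in $L[r]$, some $y\in L[a]$ has $x\subseteq y$ and $|y|=|x|$; intersecting with $\tau$ we may take $y\subseteq\tau$. The order type of $y$ is below the cardinal $\lambda$. So in $L[a]$ the cofinality of $\tau$ is less than $\lambda$, contradicting that $\tau$ is a successor cardinal there. Hence $\tau=(\lambda^+)^{L[r]}$, as $\le$ is trivial. So no ordinal in $(\lambda,\mu)$ is an $L[a]$-cardinal, while $\mu$ is one.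

*Forcing a member of $C$ of type $\mu$.* Let $\theta$ be a large regular cardinal of $L[r]$. As $\kappa$ is inaccessible in $L[r]$, there is in $V$ a $G$ that is $Coll(\omega,\mu)$-generic over $L[r]$. Let $\dot w$ be the canonical name of the generic order, of type $\mu$. Then $\dot w_G\in C$, so $U_{\dot w_G}\in WF$ by (7). In $L[r][G]$ this tree has a rank function (a map to ordinals that strictly decreases along proper extension) into some $\gamma<\omega_1^{L[r][G]}\le(\mu^+)^{L[r]}<\theta$; it lies in $L_\theta[r][G]$. Hence for some $p\in G$,
$$L_\theta[r]\models p\Vdash_{Coll(\omega,\mu)}\text{“}U_{\dot w}\text{ has a rank function into }\gamma\text{''}.$$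

*Reflecting to a type that is not a cardinal.* In $L[r]$ take $H\prec L_\theta[r]$ with $|H|=\lambda$ and $\lambda\cup\{\lambda,\mu,p,\gamma,r\}\subseteq H$. Put $\bar\alpha=H\cap\mu$. This is an ordinal: if $\xi\in H\cap\mu$ is nonzero, then $H$ contains a surjection from $\lambda$ onto $\xi$, and $\lambda\subseteq H$, so $\xi\subseteq H$. Since $\lambda\in H$ and $|H|=\lambda$, we get $\lambda<\bar\alpha<\mu$. The collapse of $H$ is some $L_{\bar\theta}[r]$; it sends $\mu\mapsto\bar\alpha$, $p\mapsto\bar p$, $\gamma\mapsto\bar\gamma$ and does not move $r$. By elementarity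
$$L_{\bar\theta}[r]\models\bar p\Vdash_{Coll(\omega,\bar\alpha)}\text{“}U_{\dot w}\text{ has a rank function into }\bar\gamma\text{''}.$$
As $\bar\theta$ has $L[r]$-cardinality $\lambda<\kappa$, the set $L_{\bar\theta}[r]$ is countable in $V$. So there is in $V$ a filter $\bar G\ni\bar p$ generic over $L_{\bar\theta}[r]$. Let $\bar w$ be its generic order, of type $\bar\alpha$. The tree $U_{\bar w}$ has a rank function into an ordinal, so $U_{\bar w}\in WF$, and $\bar w\in C$ by (7). Thus $\bar\alpha\in(\lambda,\mu)$ is an $L[a]$-cardinal, a contradiction.

By Steps 1–3 and Lemma 4 with $X=LO$, the space $M_2\oplus\omega^\omega$ is intermediate. $\square$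

## 10. Non-separable $\Sigma^1_2$ sets have the type of $\mathcal K(\mathbb Q)$

Now assume $\omega_1^{L[b]}<\omega_1$ for every real $b$, and let $M\subseteq2^\omega$ and $A\subseteq2^\omega\setminus M$ be as in Theorem 3. Fix a real $r$ such that $M$ is $\Sigma^1_2(r)$ and $A$ is $\Sigma^1_1(r)$. By (F2) we have $y\notin A\iff U_y\in WF$, where $U_y=\{s:(y{\upharpoonright}|s|,s)\in U\}$ for a tree $U$ recursive in $r$ with $(\emptyset,\emptyset)\in U$. By Lemmas 2 and 3(ii) it suffices to show $WF\le_TM$. First,
$$\text{for each }\beta<\omega_1\text{ some }y\in M\text{ has }\rho(U_y)\ge\beta;\tag{8}$$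
otherwise the Borel set $\{y:U_y\in WF,\ \rho(U_y)<\beta\}$ contains $M$ and is disjoint from $A$.

**The relation one tries first.** Let $R_*$ be the set of $(y,T)$ such that there is a strictly monotone $e:T\to U_y$. If $y\in M$, then $U_y\in WF$, so $T\in WF$. If $T\in WF$, then (8) and (1) give $y\in M$ with $(y,T)\in R_*$. So $R_*[M]=WF$. But $R_*$ is not closed, and its closure is useless: take $y\in M$ with $\rho(U_y)\ge\omega$ and let $T_j=\{0^k:k\le j\}$, of rank $j$. Then $(y,T_j)\in R_*$ by (1), and $T_j$ converges to the ill-founded tree $\{0^k:k<\omega\}$. What goes wrong is that the witnesses $e_j(s)$ for a fixed $s$ run off to infinity.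

**The bound on witnesses.** Enumerate $\omega^{<\omega}=\{s_n:n\in\omega\}$ bijectively with $s_i\subsetneq s_j\Rightarrow i<j$ (so $s_0=\emptyset$), and put $\#s_n=n$. If we require $\#e(s_n)\le D_n(y)$ with $D_n$ locally constant on a set containing $M$, compactness makes the relation closed there. The difficulty moves to the other side: given $T\in WF$ we need some $y\in M$ whose bounds $D_n(y)$ are large enough. The plan is to let $D_n(y)$ measure how long $y$ agrees with certain points $q$ of a countable set $F\subseteq A$. We build $y$ generically; at stage $n$, once the value $u_n=e(s_n)$ is chosen, we make $y$ follow some $q\in F$ for at least $\#u_n$ digits before leaving it. Then $D_n(y)$ is large, provided that $D_n$ looks at this $q$. So the index of the point $q$ used at stage $n$ must be bounded by something read off from $y$. This works because the choice of $q$ can be made inside $L[r]$, and $L[r]$ contains only countably many functions of the relevant kind, all eventually dominated by one function $c$.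

*Proof of Theorem 3.*

**Step 1: names for elements of $M$ of large rank.** Put $\eta=\omega_1^{L[r]}<\omega_1$. Fix $\beta\in[\eta,\omega_1)$ and $P=P_\beta=Coll(\omega,\beta)$. By Section 3, $\mathcal P(P)\cap L[r]$ is countable in $V$, and generics over $L[r]$ below any condition exist in $V$. Let $G_0\in V$ be one of them. In $L[r][G_0]$ the ordinal $\beta$ is countable, so by the example after Definition 4 there is a tree $S\in L[r][G_0]$ of rank $\beta$. The statement "there are $y\in M$ and a strictly monotone $e:S\to U_y$" is $\Sigma^1_2(r,S)$, and by (8) and (1) it is true in $V$. By (F7) it is true in $L[r][G_0]$. Let $y$ be a witness there. By upward absoluteness $y\in M$, so $U_y$ is well-founded, and $\rho(U_y)\ge\beta$ by (1). Hence there are a name $\dot y=\dot y_\beta\in L[r]$ and $p_\beta\in P$ with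
$$p_\beta\Vdash\text{“}\dot y\in M,\ U_{\dot y}\text{ is well-founded, }\rho(U_{\dot y})\ge\beta\text{''}.$$
Here "$\dot y\in M$" refers to the $\Sigma^1_2(r)$ definition of $M$. Fix such $\dot y_\beta,p_\beta$ for each $\beta\in[\eta,\omega_1)$. For $p\le p_\beta$ let
$$T_p=\{t\in2^{<\omega}:\exists p'\le p\ \ p'\Vdash t\subset\dot y\}\in L[r].$$

**Step 2: points of $A$ in $[T_p]$.** These are the points $q$ to be followed. *Claim: $[T_p]\cap A\cap L[r]\ne\emptyset$ for every $p\le p_\beta$.* Suppose $[T_p]\cap A=\emptyset$ in $V$. Then this holds in $L[r]$, so in $L[r]$ the image of the compact set $[T_p]$ under $y\mapsto U_y$ is an analytic subset of $WF$. By boundedness in $L[r]$ there is $\gamma<\eta$ such that in $L[r]$ every $y\in[T_p]$ has $U_y\in WF$ and $\rho(U_y)\le\gamma$. Using a code of $\gamma$ in $L[r]$, this can be written as a $\Pi^1_2$ statement ("every $y\in[T_p]$ admits a rank function on $U_y$ with values $\le\gamma$") about reals of $L[r]$, so it holds in $V$. Let $G\ni p$ be generic over $L[r]$, $G\in V$, and $y=\dot y_G$. Each $y{\upharpoonright}n$ is forced by a condition in $G$ below $p$, so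 $y\in[T_p]$; but $\rho(U_y)\ge\beta\ge\eta>\gamma$, a contradiction. So $[T_p]\cap A\ne\emptyset$ in $V$. This is a $\Sigma^1_1(r,T_p)$ statement, hence true in $L[r]$, and $A^{L[r]}=A\cap L[r]$. The claim is proved.

Let $q_p=q^\beta_p$ be the $<_{L[r]}$-least element of $[T_p]\cap A\cap L[r]$. Since $A\cap L[r]=A^{L[r]}$, the map $p\mapsto q_p$ is in $L[r]$.

**Step 3: the bounds $D_n$.** The set $F=A\cap L[r]$ is countable and nonempty; enumerate it as $\{q_i:i\in\omega\}$ and let $\mathrm{idx}(q)=\min\{i:q=q_i\}$. The set $\Phi$ of functions $\varphi:\omega\to F$ in $L[r]$ is countable, since such functions are coded by reals of $L[r]$. So there is a nondecreasing $c:\omega\to\omega$ such that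
$$\text{for all }\varphi\in\Phi,\quad\mathrm{idx}(\varphi(m))\le c(m)\text{ for all but finitely many }m.\tag{9}$$
As $[\eta,\omega_1)$ is uncountable, we can fix $i^*$ such that $\Theta=\{\beta\in[\eta,\omega_1):\mathrm{idx}(q^\beta_{p_\beta})=i^*\}$ is uncountable.

Let $Y=2^\omega\setminus F$. As $F\subseteq A$, $M\subseteq Y$. For $y\in Y$ put $d_i(y)=\min\{m:y(m)\ne q_i(m)\}$ and
$$B_0(y)=i^*,\quad D_n(y)=\max\{d_i(y):i\le B_n(y)\},\quad B_{n+1}(y)=c(D_n(y)).$$
Each $d_i$ is locally constant on $Y$, and so, by induction on $n$, are $B_n$ and $D_n$.

**Step 4: the closed relation.** Let $R_0$ be the set of $(y,T)\in Y\times Tr$ for which there is a strictly monotone $e:T\to U_y$ with $\#e(s_n)\le D_n(y)$ whenever $s_n\in T$. *$R_0$ is closed in $Y\times Tr$.* Let $(y_j,T_j)\to(y,T)$ in $Y\times Tr$ with witnesses $e_j$. If $s_n\in T$, then for all large $j$ we have $s_n\in T_j$ and $D_n(y_j)=D_n(y)$, so $e_j(s_n)$ lies in the finite set $\{u:\#u\le D_n(y)\}$. By a diagonal argument, along a subsequence $e_j(s)$ is eventually constant for each $s\in T$; call the value $e(s)$. For $u=e(s)$ and large $j$ in the subsequence,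 $u\in U_{y_j}$ and $y_j{\upharpoonright}|u|=y{\upharpoonright}|u|$, so $u\in U_y$. Strict monotonicity and the bounds pass to the limit. So $e$ is a witness for $(y,T)$.

Let $R$ be the closure of $R_0$ in $2^\omega\times Tr$. Then $R\cap(Y\times Tr)=R_0$.

**Step 5: $R[M]\subseteq WF$.** If $y\in M$ and $(y,T)\in R$, then $y\in Y$, so $(y,T)\in R_0$ and $T$ maps strictly monotonically into $U_y\in WF$. Hence $T\in WF$.

**Step 6: $WF\subseteq R[M]$.** Let $T\in WF$. If $T=\emptyset$, any $y\in M$ works, and $M\ne\emptyset$ by (8). Otherwise pick $\beta\in\Theta$ with $\beta>\rho(T)$ and use its $P,\dot y,p_\beta,q_p$. Let $(E_n)$ enumerate, in $V$, the dense subsets of $P$ that lie in $L[r]$. We build $p_0\ge p_1\ge\cdots$ in $P$ and $u_n\in\omega^{<\omega}$ for $s_n\in T$ such that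
$$p_n\Vdash\text{“}u_i\in U_{\dot y}\text{ and }\rho_{U_{\dot y}}(u_i)\ge\rho_T(s_i)\text{''}\quad\text{for }i\le n,\ s_i\in T.\tag{10}$$
Start with $p_0=p_\beta$ and $u_0=\emptyset$; (10) holds because $(\emptyset,\emptyset)\in U$ and $\rho(U_{\dot y})\ge\beta>\rho(T)$ is forced.

Given $p_n$, for each $m\in\omega$ let $p^m$ be the $<_{L[r]}$-least $p'\le p_n$ in $E_n$ such that

* for some $l\ge m$, $p'$ decides $\dot y{\upharpoonright}(l+1)$, with $\dot y{\upharpoonright}l=q_{p_n}{\upharpoonright}l$ and $\dot y(l)\ne q_{p_n}(l)$;
* if $s_{n+1}\in T$, with immediate predecessor $s_j$, then for some $u\supsetneq u_j$, $p'\Vdash$ "$u\in U_{\dot y}$ and $\rho_{U_{\dot y}}(u)\ge\rho_T(s_{n+1})$".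

*Such $p'$ exists.* First, $q_{p_n}\in[T_{p_n}]$, so $q_{p_n}{\upharpoonright}m\in T_{p_n}$, and some extension of $p_n$ forces $q_{p_n}{\upharpoonright}m\subset\dot y$. Next, $\dot y\ne q_{p_n}$ is forced, because $U_{\dot y}$ is forced to be well-founded while $U_{q_{p_n}}$ is ill-founded ($q_{p_n}\in A$); so a further extension decides the first difference $l$ and $\dot y{\upharpoonright}(l+1)$, and $l\ge m$. Next, by (10), $\rho_{U_{\dot y}}(u_j)\ge\rho_T(s_j)>\rho_T(s_{n+1})$ is forced; note $j\le n$. So it is forced that some child $u$ of $u_j$ in $U_{\dot y}$ has $\rho_{U_{\dot y}}(u)\ge\rho_T(s_{n+1})$, and a further extension decides such a $u$. Finally extend into $E_n$.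

*Choice of $m$.* The tree $T$ need not be in $L[r]$, but the definition of $p^m$ uses only $P,\dot y,p_n,q_{p_n},E_n$, the node $u_j$ and the ordinal $\rho_T(s_{n+1})$, all in $L[r]$. So $m\mapsto q_{p^m}$ belongs to $L[r]$, that is, to $\Phi$. By (9) we can choose $m$ with
$$\mathrm{idx}(q_{p^m})\le c(m),\quad\text{and, if }s_n\in T,\quad m\ge\#u_n.$$
Let $p_{n+1}=p^m$, let $l_n\ge m$ be the corresponding $l$, and let $u_{n+1}$ be a corresponding $u$ if $s_{n+1}\in T$. Then (10) holds for $n+1$.

*The point $y$.* Since $p_{n+1}\in E_n$, the $p_n$ generate a filter generic over $L[r]$. Let $y$ be the value of $\dot y$. Then $y\in M$, by upward absoluteness of $\Sigma^1_2$ statements. Also $u_n\in U_y$ for $s_n\in T$, and $s_n\mapsto u_n$ is strictly monotone on $T$, as it is so at each immediate successor.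

*The bounds hold.* Let $i_n=\mathrm{idx}(q_{p_n})$. By the first bullet and the choice of $m$,
$$d_{i_n}(y)=l_n,\qquad l_n\ge\#u_n\ \text{ if }s_n\in T,\qquad i_{n+1}\le c(m)\le c(l_n),$$
as $c$ is nondecreasing. We show $i_n\le B_n(y)$ by induction. First $i_0=i^*=B_0(y)$, because $\beta\in\Theta$ and $p_0=p_\beta$. If $i_n\le B_n(y)$, then $D_n(y)\ge d_{i_n}(y)=l_n$, so $B_{n+1}(y)=c(D_n(y))\ge c(l_n)\ge i_{n+1}$. Hence $\#u_n\le l_n\le D_n(y)$ whenever $s_n\in T$, so $(y,T)\in R_0$ with witness $s_n\mapsto u_n$.

Thus $R[M]=WF$, and $WF\le_TM$ by Lemma 1. $\square$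

## 11. Non-existence characterized in ZFC

*Proof of Theorem 4.* If (1) fails, then $\omega_1^{L[b]}=\omega_1$ for some $b$, and Theorem 2(A) gives an intermediate, even coanalytic, $M$. If (2) fails, there is a non-analytic $\Sigma^1_2$ set $M\subseteq2^\omega$ such that every analytic $A\subseteq2^\omega\setminus M$ is Borel-separable from $M$, and Lemma 4 with $X=2^\omega$ gives an intermediate space.

Conversely, assume (1) and (2) and let $M$ be intermediate. By Lemma 3(iv) we may take $M\subseteq2^\omega$; it is $\Sigma^1_2$ and non-analytic by (4). By (2) some analytic $A\subseteq2^\omega\setminus M$ is not Borel-separable from $M$, so by (1) and Theorem 3, $M=_T\mathcal K(\mathbb Q)$, a contradiction.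

For the coanalytic statement it remains to assume (1) and rule out a coanalytic intermediate $M$. We may take $M\subseteq2^\omega$, as preimages under $\pi$ stay coanalytic and keep their type. By (4), $M$ is not analytic, hence not Borel. As computed after Lemma 4, the analytic set $A=2^\omega\setminus M$ is not Borel-separable from $M$. Since $M$ is also $\Sigma^1_2$, Theorem 3 gives $M=_T\mathcal K(\mathbb Q)$, a contradiction. $\square$

## 12. Unprovability, irrefutability and consistency strength

**ZFC does not prove that an intermediate $M$ exists.** By Martin–Steel (*A proof of projective determinacy*, JAMS 1989), a Woodin cardinal with a measurable above it implies $\Pi^1_2$-determinacy, and then Theorem 1 says there is no intermediate $M$. So if ZFC + "there is a Woodin cardinal with a measurable cardinal above it" is consistent (or just ZFC + $\Pi^1_2$-determinacy), then existence is not provable.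

**ZFC does not refute it.** If ZFC is consistent, so is ZFC + $V=L$, and there Theorem 2(A) gives even a coanalytic intermediate $M$.

**$\mathrm{Con}(ZFC)$ alone does not suffice for the first half.** Let $T$ be ZFC + "no intermediate $M$". By Theorem 2(B), $T$ proves that every real has a sharp, in particular that $0^\#$ exists, hence $T\vdash\mathrm{Con}(ZFC)$ by (F8). If ZFC proved $\mathrm{Con}(ZFC)\to\mathrm{Con}(T)$, then $T\vdash\mathrm{Con}(T)$, and $T$ would be inconsistent by Gödel's second incompleteness theorem.

**The coanalytic case is exact.** "There is no coanalytic intermediate $M$" is equiconsistent with an inaccessible cardinal. By Theorem 4 the statement is (1). If (1) holds, $\omega_1$ is inaccessible in $L$ by (2) of Section 3. Conversely, Lévy-collapse an inaccessible $\kappa$ to $\omega_1$. Every real $b$ of the extension appears at an intermediate stage, obtained by a forcing of size less than $\kappa$, where $\kappa$ is still inaccessible; so $\omega_1^{L[b]}<\kappa=\omega_1$ and (1) holds.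

For arbitrary $M$, existence holds whenever some real has no sharp and fails under $\Pi^1_2$-determinacy. The exact consistency strength of non-existence, between "every real has a sharp" and $\Pi^1_2$-determinacy, is not determined here; Theorem 4 gives a ZFC characterization.
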